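\title{Word measures on wreath products: the primitivity rank does not bound the decay of stable characters}

\begin{abstract}
Let $G$ be a finite group, $w$ a non-primitive word in a free group, and $\chi$ a stable irreducible character of the wreath products $G\wr S_n$. A conjecture from \cite{Shomroni} predicts that the expected value of $\chi$ under the $w$-measure is $O(\dim(\chi)^{1-\pi(w)})$, where $\pi(w)$ is the primitivity rank of $w$. We show that this fails for every finite group $G$, including the trivial group. For $k\ge1$ and $m\ge2$ the word $w=x\,(x_1^2\cdots x_m^2\,x^k)^2$ has primitivity rank $m+1$, and the character of the $k$-th exterior power of the standard representation of $S_n$ has expectation $(-1)^{k-1}(k-1)!\,n^{-(m+k-1)}(1+O(1/n))$, whereas the conjecture predicts $O(n^{-km})$. As a consequence, in no primitivity rank $P\ge3$ can the exponent $1-P$ be replaced by any exponent smaller than $-1$. The conjectured bound does hold when $\pi(w)\in\{0,1\}$.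
\end{abstract}

\section{Introduction}

\subsection{Word measures and the primitivity rank}

Let $F_r$ be the free group on $x_1,\dots,x_r$ and let $H$ be a finite group. A word $w\in F_r$ induces a probability measure on $H$, the \emph{$w$-measure}: the distribution of $w(h_1,\dots,h_r)$ for independent uniform $h_1,\dots,h_r\in H$. For a class function $f$ on $H$ we write $\mathbb E_w[f]=\mathbb E[f(w(h_1,\dots,h_r))]$. The $w$-measure is invariant under conjugation, so it is determined by the numbers $\mathbb E_w[\chi]$ with $\chi$ irreducible, and it is uniform exactly when these vanish for all nontrivial $\chi$.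

A word is \emph{primitive} if it belongs to some basis of $F_r$. A primitive word induces the uniform measure, since an automorphism of $F_r$ taking $x_1$ to $w$ permutes $\operatorname{Hom}(F_r,H)=H^r$. The \emph{primitivity rank} $\pi(w)$ grades the other words: it is the smallest rank of a subgroup $K\le F_r$ such that $w\in K$ and $w$ is not primitive in $K$. One sets $\pi(1)=0$, and $\pi(w)=\infty$ if no such $K$ exists, which happens exactly when $w$ is primitive in $F_r$. If $w$ is not primitive, then $K=F_r$ shows that $\pi(w)\le r$. A nontrivial word has $\pi(w)=1$ exactly when it is a proper power. The larger $\pi(w)$ is, the more subgroups see $w$ as primitive, and the closer to uniform one expects the $w$-measure to be.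

\subsection{Stable characters and the conjecture}

Let $G$ be a finite group and $G\wr S_n=G^n\rtimes S_n$, where $S_n$ permutes the indices $[n]=\{1,\dots,n\}$. Elements are pairs $(v,\sigma)$ with $v\in G^n$ and $\sigma\in S_n$, and $(v_1,\sigma_1)(v_2,\sigma_2)=(v_1\cdot(\sigma_1.v_2),\sigma_1\sigma_2)$. To let $n\to\infty$ one needs characters that make sense for all $n$ at once. For $t\ge1$ and a conjugacy class $c$ of $G$, let $a_{t,c}(v,\sigma)$ be the number of $t$-cycles $(i_1\to i_2\to\cdots\to i_t\to i_1)$ of $\sigma$ with $v(i_t)\cdots v(i_1)\in c$; changing the starting point $i_1$ conjugates the product, so this is well defined. Let $\mathcal A(G)$ be the algebra of complex polynomials in the $a_{t,c}$. An element $\chi\in\mathcal A(G)$ gives a class function $\chi_n$ on each $G\wr S_n$, and $\chi$ is a \emph{stable irreducible character} if $\chi_n$ is an irreducible character for all large $n$. We write $\dim(\chi)=(\chi_n(1))_n$ and $\mathbb E_w[\chi]=(\mathbb E_w[\chi_n])_n$. For $G=1$ we have $G\wr S_n=S_n$, and $\mathcal A(G)$ consists of the polynomials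 in the numbers $a_t(\sigma)$ of $t$-cycles of $\sigma$.

The following conjecture is posed in \cite{Shomroni}: \emph{for every stable irreducible character $\chi$ and every non-primitive word $w\in F_r$,}
\begin{equation}\label{eq:conj}
\mathbb E_w[\chi]=O\bigl(\dim(\chi)^{1-\pi(w)}\bigr)\qquad(n\to\infty),
\end{equation}
\emph{with an implied constant depending on $\chi$ and $w$.}

Two computations suggest \eqref{eq:conj}. The first treats one character and all words. Let $V=\mathbb C^n=\mathbf 1\oplus S$ be the permutation representation of $S_n$, where $S$ is the irreducible standard representation. Its character is $\theta_1=\mathrm{fix}-1$, where $\mathrm{fix}=a_1$ counts fixed points.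

\begin{theorem}[Puder--Parzanchevski {\cite[Theorem~1.8]{PP}}]\label{thm:PP}
Let $w\ne1$ with $\pi(w)<\infty$, and let $\mathrm{Crit}(w)$ be the set of subgroups of rank $\pi(w)$ that contain $w$ and in which $w$ is not primitive. Then $\mathrm{Crit}(w)$ is finite, and on $S_n$
\[
\mathbb E_w[\mathrm{fix}]=1+|\mathrm{Crit}(w)|\,n^{1-\pi(w)}+O(n^{-\pi(w)}).
\]
\end{theorem}

The set $\mathrm{Crit}(w)$ is non-empty by the definition of $\pi$. Since $\dim S=n-1$, the bound \eqref{eq:conj} holds for $\theta_1$ and gives the exact order.

The second computation treats all characters and one family of words, $q=q_m=x_1^2x_2^2\cdots x_m^2$. Let $\rho$ be an irreducible representation of a finite group $H$, with character $\chi$ and dimension $d$. For uniform $h$ the operator $\mathbb E[\rho(h^2)]$ commutes with $\rho(H)$, so it is scalar by Schur's lemma. Its trace is the Frobenius--Schur indicator $\iota(\chi)=\mathbb E[\chi(h^2)]\in\{1,0,-1\}$, which equals $1$ if $\rho$ can be realized over $\mathbb R$. By independence of the letters,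
\begin{equation}\label{eq:squares}
\mathbb E[\rho(q)]=\bigl(\iota(\chi)/d\bigr)^m I,\qquad \mathbb E_q[\chi]=\iota(\chi)^m d^{\,1-m}.
\end{equation}
In particular $\mathbb E_q[\theta_1]=(n-1)^{1-m}\ne0$, so $q$ is not primitive, and Theorem~\ref{thm:PP} gives $\pi(q)=m$. Thus \eqref{eq:conj} holds for $q$ and every $\chi$.

\subsection{Results}

For $k\ge0$ let $\theta_k$ be the character of $\Lambda^kS$. For $n>k$ this is the irreducible representation $S^{(n-k,1^k)}$, of dimension $\binom{n-1}k$. For $k\ge1$ and $m\ge2$ put
\[
w_{k,m}=x\,(q\,x^k)^2\in F_{m+1}=\langle x_1,\dots,x_m,x\rangle,\qquad q=x_1^2\cdots x_m^2 .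
\]

\begin{theorem}\label{thm:A}
For all $k\ge1$ and $m\ge2$:
\begin{enumerate}
\item[(1)] $\pi(w_{k,m})=m+1$;
\item[(2)] on $S_n$, $\ \mathbb E_{w_{k,m}}[\theta_k]=(-1)^{k-1}(k-1)!\;n^{-(m+k-1)}\bigl(1+O(1/n)\bigr)$.
\end{enumerate}
\end{theorem}

Let $\mathrm{pr}\colon G\wr S_n\to S_n$ be the projection $(v,\sigma)\mapsto\sigma$.

\begin{corollary}\label{cor:main}
Let $G$ be any finite group and $k,m\ge2$. Then $\chi=\theta_k\circ\mathrm{pr}$ is a stable irreducible character, and \eqref{eq:conj} fails for $\chi$ and $w=w_{k,m}$: one has $|\mathbb E_w[\chi]|\asymp n^{-(m+k-1)}$ and $\dim(\chi)^{1-\pi(w)}\asymp n^{-km}$, while $km-(m+k-1)=(k-1)(m-1)>0$.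
\end{corollary}

The smallest counterexample is $w=x\,(x_1^2x_2^2x^2)^2\in F_3$ with $\chi=\theta_2\circ\mathrm{pr}$. Here $\pi(w)=3$, $\dim\chi_n\sim n^2/2$ and $\mathbb E_w[\chi_n]=-n^{-3}(1+O(1/n))$, while \eqref{eq:conj} predicts $O(n^{-4})$. Weakening the exponent does not save the conjecture.

\begin{theorem}\label{thm:B}
Let $G$ be any finite group.
\begin{enumerate}
\item[(1)] For every $P\ge3$ and $\varepsilon>0$ there are a word $w$ with $\pi(w)=P$ and a stable irreducible character $\chi$ with $|\mathbb E_w[\chi]|\ge\dim(\chi)^{-1-\varepsilon}$ for all large $n$. In particular, for no $P\ge3$ and no $\delta>1$ does $\mathbb E_w[\chi]=O(\dim(\chi)^{-\delta})$ hold for all $w$ with $\pi(w)=P$ and all $\chi$; and for no $\delta>0$ does $\mathbb E_w[\chi]=O(\dim(\chi)^{-\delta(\pi(w)-1)})$ hold for all non-primitive $w$ and all $\chi$.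
\item[(2)] The bound \eqref{eq:conj} holds when $\pi(w)\in\{0,1\}$.
\end{enumerate}
\end{theorem}

We make no claim about $\pi(w)=2$. Theorem~\ref{thm:PP} is the only deep input, and it is used once, for the lower bound on $\pi(w_{k,m})$.

\subsection{The idea}

By \eqref{eq:squares}, the random permutation $q$ damps an irreducible representation of $S_n$ of dimension $d$ by $d^{-m}$. If $q$ occurs once, as in $w=q\,w'$ with $w'$ a word in other letters, then $\mathbb E_w[\theta_k]=\binom{n-1}k^{-m}\mathbb E_{w'}[\theta_k]$: only $\Lambda^kS$ itself is involved, and each new square costs a factor $n^{-k}$, as \eqref{eq:conj} demands. If $q$ occurs twice, then $\theta_k(w)$, as a function of the value of $q$, is built from matrix coefficients of $\Lambda^kS\otimes\Lambda^kS$, and it can have a component along the small representation $S$. On that component each new square costs only $n^{-1}$, while the primitivity rank still grows by one.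

Section~\ref{sec:reduction} makes this expansion precise. The component along $S$ is computed by hand for $k=2$ in Section~\ref{sec:k2} and for all $k$ in Section~\ref{sec:main}. Section~\ref{sec:bound} bounds all components by a count of labeled graphs, and Section~\ref{sec:proofs} assembles the theorems.

\section{Background on symmetric groups}\label{sec:background}

For a partition $\lambda$ of $n$ let $S^\lambda$ be the irreducible representation of $S_n$, with character $\chi_\lambda$ and dimension $d_\lambda$. All $S^\lambda$ can be realized over $\mathbb R$, so $\iota(\chi_\lambda)=1$, and $\chi_\lambda(\sigma^{-1})=\chi_\lambda(\sigma)$ is real. We call $n-\lambda_1$, the number of boxes below the first row, the \emph{level} of $\lambda$. We write $(y)_i=y(y-1)\cdots(y-i+1)$.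

\subsection*{Partitions of bounded level}
A partition of level $i$ has the form $\lambda=(n-i,\nu)$ with $|\nu|=i$, so the number of partitions of level $i$ is bounded in $n$. Level $0$ is the trivial representation and level $1$ is $S$. For fixed $\nu$ and large $n$ we use two facts. First, $\chi_{(n-i,\nu)}$ is given by a polynomial in the cycle counts $a_t$ that does not depend on $n$, the character polynomial \cite[I.7, Ex.~14]{Macdonald}. Second,
\begin{equation}\label{eq:dim}
d_{(n-i,\nu)}\asymp n^{i}.
\end{equation}
Indeed, in the hook length formula $d_\lambda=n!/\prod(\text{hook lengths})$, the last $n-i-\nu_1$ boxes of the first row contribute $(n-i-\nu_1)!$, the first $\nu_1$ boxes of that row have hook length $n-O(1)$, and the other hook lengths are bounded.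

\subsection*{Exterior powers}
For an operator $M$ on a finite-dimensional space, $\det(1-uM)=\sum_k(-u)^k\operatorname{tr}\Lambda^kM$. A $t$-cycle has the $t$-th roots of unity as eigenvalues and contributes $1-u^t$ to the determinant on $V$. Removing the trivial summand gives
\begin{equation}\label{eq:gen}
\sum_{k\ge0}(-u)^k\theta_k(\sigma)=\frac{\det_V(1-u\sigma)}{1-u}=\frac1{1-u}\prod_{t\ge1}(1-u^t)^{a_t(\sigma)} .
\end{equation}
So $\theta_k$ is a polynomial in $a_1,\dots,a_k$ that does not depend on $n$.

\subsection*{Tensor powers}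

\begin{lemma}\label{lem:tensor}
Let $n>N\ge1$. Every irreducible constituent of $V^{\otimes N}$ has level at most $N$, and $S^{(n-N,1^N)}$ has multiplicity one in $V^{\otimes N}$.
\end{lemma}

\begin{proof}
The standard basis of $V^{\otimes N}$ is indexed by $[n]^N$. Sort the tuples by the set partition of $[N]$ that records which coordinates are equal. The tuples belonging to a partition with $i$ blocks correspond to injective $i$-tuples and span a copy of $M_i=\operatorname{Ind}_{S_{n-i}}^{S_n}\mathbf 1$; only the partition into singletons has $i=N$. By the branching rule, induction from $S_l$ to $S_{l+1}$ adds one box in all possible ways, so the multiplicity of $S^\lambda$ in $M_i$ is the number of ways to grow $\lambda$ from the one-row diagram $(n-i)$, one box at a time. This number is $0$ unless $\lambda_1\ge n-i$. For $\lambda=(n-N,1^N)$ it is therefore $0$ if $i<N$, and it is $1$ if $i=N$, because the boxes must go down the first column.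
\end{proof}

The group $S_k$ acts on $S^{\otimes k}$ by permuting the factors. Let $\mathrm{Alt}=\frac1{k!}\sum_{\tau\in S_k}\operatorname{sgn}(\tau)\,\tau$ be the antisymmetrizer, a projection with image $\Lambda^kS$, and let $C$ be the cyclic shift $s_1\otimes s_2\otimes\cdots\otimes s_k\mapsto s_2\otimes\cdots\otimes s_k\otimes s_1$.

\begin{lemma}\label{lem:alt}
Let $n>k\ge1$, let $\zeta\in S_n$ be uniform, and let $Z$ be its operator on $S$. For any operators $B_1,\dots,B_k$ on $S$,
\[
\mathbb E\bigl[\theta_k(\zeta)\operatorname{tr}(ZB_1ZB_2\cdots ZB_k)\bigr]=\frac{(-1)^{k-1}}{\binom{n-1}{k}}\operatorname{Tr}\bigl((B_1\otimes\cdots\otimes B_k)\,\mathrm{Alt}\bigr).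
\]
\end{lemma}

\begin{proof}
For operators $M_1,\dots,M_k$ and a basis $(e_i)$ of $S$, the diagonal entry of $(M_1\otimes\cdots\otimes M_k)C$ at $e_{i_1}\otimes\cdots\otimes e_{i_k}$ is $(M_1)_{i_1i_2}(M_2)_{i_2i_3}\cdots(M_k)_{i_ki_1}$. Summing gives $\operatorname{tr}(M_1\cdots M_k)=\operatorname{Tr}((M_1\otimes\cdots\otimes M_k)C)$, and hence
\[
\operatorname{tr}(ZB_1\cdots ZB_k)=\operatorname{Tr}\bigl(Z^{\otimes k}(B_1\otimes\cdots\otimes B_k)C\bigr).
\]
For a representation $R$ of a finite group and an irreducible character $\chi$ of dimension $d$, the operator $d\,\mathbb E[\overline{\chi(h)}R(h)]$ is the projection onto the $\chi$-isotypic component along the other isotypic components. By Lemma~\ref{lem:tensor}, $\Lambda^kS$ occurs only once in $S^{\otimes k}\subset V^{\otimes k}$. The projection $\mathrm{Alt}$ commutes with $S_n$ and has image $\Lambda^kS$, so its kernel is an invariant complement without a copy of $\Lambda^kS$, that is, the sum of the other isotypic components. Thus $\mathbb E[\theta_k(\zeta)Z^{\otimes k}]=\binom{n-1}k^{-1}\mathrm{Alt}$. Cyclicity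 of the trace and $C\,\mathrm{Alt}=\operatorname{sgn}(C)\,\mathrm{Alt}=(-1)^{k-1}\mathrm{Alt}$ finish the proof.
\end{proof}

\subsection*{Cycle counts}
Give $a_t$ the weight $t$, and let $A_1,A_2,\dots$ be independent Poisson variables, $A_t$ having mean $1/t$.

\begin{lemma}\label{lem:poisson}
If a polynomial $\Psi$ has weight at most $n$, then $\mathbb E[\Psi(a_1,a_2,\dots)]=\mathbb E[\Psi(A_1,A_2,\dots)]$ for a uniform permutation in $S_n$.
\end{lemma}

\begin{proof}
Such a $\Psi$ is a linear combination of products $\prod_t(a_t)_{r_t}$ with $L=\sum_ttr_t\le n$. The product counts ordered lists of disjoint cycles, $r_t$ of length $t$, that appear in the permutation. There are $(n)_L/\prod_tt^{r_t}$ such lists, and each appears with probability $1/(n)_L$. So the expectation is $\prod_tt^{-r_t}=\prod_t\mathbb E[(A_t)_{r_t}]$.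
\end{proof}

\section{Reduction to two permutations}\label{sec:reduction}

Fix $k\ge1$, $m\ge2$ and $w=w_{k,m}$. We need $\mathbb E_w[\theta_j]$ for $j=k$, and also for $j=1$ in order to find $\pi(w)$. The next lemma removes the letters $x_1,\dots,x_m$: the number $m$ survives only as an exponent. It also changes variables so that $\theta_j$ is evaluated at a single uniform permutation $\zeta$, which can then be integrated out. From now on $\zeta$ and $\eta$ are independent uniform elements of $S_n$, and
\[
\alpha=\eta(\eta^2\zeta)^k,\qquad c_{j,\lambda}=\mathbb E\bigl[\theta_j(\zeta)\,\chi_\lambda(\alpha)\bigr].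
\]

\begin{lemma}\label{lem:reduction}
For $j\ge1$ and $n>2j$,
\[
\mathbb E_w[\theta_j]=\sum_{1\le n-\lambda_1\le2j}c_{j,\lambda}\,d_\lambda^{\,1-m}.
\]
\end{lemma}

\begin{proof}
For $\beta\in S_n$ put $f(\beta)=\mathbb E_\xi[\theta_j(\xi(\beta\xi^k)^2)]$ with $\xi$ uniform. Then $\mathbb E_w[\theta_j]=\mathbb E_q[f]$, because $x$ is independent of $x_1,\dots,x_m$. Replacing $\xi$ by a conjugate shows that $f$ is a class function. Let $\rho$ be the representation on $\Lambda^jS$. For fixed $\xi$, the function $\beta\mapsto\operatorname{tr}\bigl(\rho(\xi)\rho(\beta)\rho(\xi^k)\rho(\beta)\rho(\xi^k)\bigr)$ is a linear combination of products of two entries of $\rho(\beta)$, that is, of matrix coefficients of $\rho\otimes\rho\subset V^{\otimes2j}$. Matrix coefficients of non-isomorphic irreducible representations are orthogonal, so Lemma~\ref{lem:tensor} gives $f=\sum_{n-\lambda_1\le2j}c'_\lambda\chi_\lambda$ with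
\[
c'_\lambda=\mathbb E_{\beta,\xi}\bigl[\theta_j(\xi(\beta\xi^k)^2)\,\chi_\lambda(\beta)\bigr].
\]
The map $(\beta,\xi)\mapsto(\eta,\omega)$ with $\eta=\beta\xi^k$ and $\omega=\xi\eta^2$ is a bijection of $S_n^2$: its inverse is $\xi=\omega\eta^{-2}$, $\beta=\eta\xi^{-k}=\eta(\eta^2\omega^{-1})^k$. So $\eta$ and $\zeta=\omega^{-1}$ are independent and uniform, $\beta=\alpha$, and $\theta_j(\omega)=\theta_j(\zeta)$. Hence $c'_\lambda=c_{j,\lambda}$. For $\lambda=(n)$ we get $c_{j,(n)}=\mathbb E[\theta_j(\zeta)]=0$. Finally $\mathbb E_q[\chi_\lambda]=d_\lambda^{1-m}$ by \eqref{eq:squares}.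
\end{proof}

\begin{remark}\label{rem:shape}
The proof explains the shape of $w$. The leading $x$ is what lets us solve for $\xi$ in terms of $\omega$; without it the word is a square and has primitivity rank $1$. The exponent $k$ makes $\zeta$ occur $k$ times in $\alpha$. Fewer occurrences would not do: for fixed $\eta$ the function $\zeta\mapsto\theta_1(\alpha)$ is a combination of matrix coefficients of $V^{\otimes k}$, so $c_{j,(n-1,1)}=0$ for $k<j<n$ by Lemma~\ref{lem:tensor}.
\end{remark}

By \eqref{eq:dim}, the weight $d_\lambda^{1-m}$ is largest at level $1$, so the \emph{main coefficient} is $c_{k,(n-1,1)}=\mathbb E[\theta_k(\zeta)\theta_1(\alpha)]$. Let $Y$ and $Z$ be the operators of $\eta$ and $\zeta$ on $S$. By cyclicity, $\theta_1(\alpha)=\operatorname{tr}\bigl((ZY^2)^{k-1}ZY^3\bigr)$. Lemma~\ref{lem:alt}, applied for each fixed $\eta$, gives for $n>k$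
\begin{equation}\label{eq:T}
c_{k,(n-1,1)}=\frac{(-1)^{k-1}}{\binom{n-1}k}\,\mathbb E[T_k],\qquad T_k=\operatorname{Tr}\bigl(((Y^2)^{\otimes(k-1)}\otimes Y^3)\,\mathrm{Alt}\bigr).
\end{equation}
The factor $\binom{n-1}k^{-1}$ carries the order $n^{-k}$. The difficulty is to show that $\mathbb E[T_k]$, a signed sum, does not vanish.

\section{The smallest counterexample}\label{sec:k2}

For $k=1$ we have $T_1=\theta_1(\eta^3)=a_1+3a_3-1$, of expectation $1$ for $n\ge3$, but Theorem~\ref{thm:PP} rules out a counterexample with $\theta_1$. So let $k=2$. Then $\mathrm{Alt}=\frac12(1-C)$ with $C$ the swap, and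
\[
2T_2=\operatorname{tr}(Y^2)\operatorname{tr}(Y^3)-\operatorname{tr}(Y^5)=(a_1-1+2a_2)(a_1-1+3a_3)-(a_1-1+5a_5),
\]
where the $a_t$ are the cycle counts of $\eta$. This polynomial has weight $5$, so for $n\ge5$ we may use Poisson variables. From $\mathbb E[(A_1-1)^2]=1$, $\mathbb E[A_1-1]=0$ and $\mathbb E[tA_t]=1$, the product has expectation $1+0+0+1=2$ and the last bracket has expectation $1$. Hence $\mathbb E[T_2]=\frac12$ and
\begin{equation}\label{eq:k2}
c_{2,(n-1,1)}=-\frac1{(n-1)(n-2)}\qquad(n\ge5).
\end{equation}
For $m=2$, Lemma~\ref{lem:reduction} now reads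
\[
\mathbb E_w[\theta_2]=-\frac1{(n-1)^2(n-2)}+\sum_{2\le n-\lambda_1\le4}\frac{c_{2,\lambda}}{d_\lambda}.
\]
The first term has order $n^{-3}$, larger than the $n^{-4}$ that \eqref{eq:conj} allows if $\pi(w)=3$. Two things are missing: a bound on the sum, and the value of $\pi(w)$. Since $\zeta$ and $\alpha$ are each uniform, the Cauchy--Schwarz inequality gives $|c_{2,\lambda}|\le1$. This bounds the sum only by $O(n^{-2})$, which hides the first term. Section~\ref{sec:bound} proves $c_{j,\lambda}=O(n^{-j})$. For $j=2$ this makes the sum $O(n^{-4})$, and for $j=1$ it gives $\mathbb E_w[\theta_1]=O(n^{-2})$, which forces $\pi(w)\ge3$.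

\section{The main coefficient}\label{sec:main}

\begin{proposition}\label{prop:main}
For $k\ge1$ and $n\ge2k+1$,
\[
c_{k,(n-1,1)}=\mathbb E\bigl[\theta_k(\zeta)\,\theta_1\bigl(\eta(\eta^2\zeta)^k\bigr)\bigr]=\frac{(-1)^{k-1}}{k\binom{n-1}k}.
\]
\end{proposition}

By \eqref{eq:T} we must show that $\mathbb E[T_k]=1/k$. We first express $T_k$ through characters of powers of $\eta$. Let $(e_i)$ be an eigenbasis of $Y$ with eigenvalues $\gamma_i$, and put $g_i=\gamma_i^2$. The diagonal entry of $\mathrm{Alt}$ at $e_{i_1}\otimes\cdots\otimes e_{i_k}$ is $\frac1{k!}\sum\operatorname{sgn}(\tau)$ over the $\tau$ that fix the tuple $(i_1,\dots,i_k)$. It is $1/k!$ if the indices are distinct, and $0$ otherwise, since the stabilizer then contains a transposition. With $\mathrm e_s$ the elementary symmetric polynomials,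
\[
T_k=\frac1{k!}\sum_{i_1,\dots,i_k\text{ distinct}}g_{i_1}\cdots g_{i_{k-1}}\gamma_{i_k}^3=\frac1k\sum_i\gamma_i^3\,\mathrm e_{k-1}\bigl((g_l)_{l\ne i}\bigr).
\]
Expanding $\prod_{l\ne i}(1+ug_l)=(1+ug_i)^{-1}\prod_l(1+ug_l)$ gives $\mathrm e_{k-1}((g_l)_{l\ne i})=\sum_{r=0}^{k-1}(-g_i)^r\mathrm e_{k-1-r}(g)$. Since $\mathrm e_s(g)=\theta_s(\eta^2)$ and $\sum_i\gamma_i^3g_i^r=\theta_1(\eta^{2r+3})$,
\begin{equation}\label{eq:Tk}
kT_k=\sum_{r=0}^{k-1}(-1)^r\,\theta_1(\eta^{2r+3})\,\theta_{k-1-r}(\eta^2).
\end{equation}
Each term is a polynomial in the cycle counts of $\eta$, and the generating function \eqref{eq:gen} evaluates all of them at once. Let $\tau(N)$ be the number of divisors of $N$.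

\begin{lemma}\label{lem:claim}
If $N$ is odd, $s\ge0$ and $N+2s\le n$, then
\[
\mathbb E\bigl[\theta_1(\eta^N)\,\theta_s(\eta^2)\bigr]=\tau(N)-1+\#\{t\mid N:\ t\le s\}.
\]
\end{lemma}

\begin{proof}
A point is fixed by $\eta^N$ exactly when its cycle length divides $N$, so $\theta_1(\eta^N)=\sum_{t\mid N}ta_t-1$ has weight at most $N$. Squaring a $t$-cycle gives a $t$-cycle if $t$ is odd and two $(t/2)$-cycles if $t$ is even. By \eqref{eq:gen}, $(-1)^s\theta_s(\eta^2)$ is the coefficient of $u^s$ in
\[
\Delta=\frac1{1-u}\prod_{t\ge1}\phi_t^{\,a_t},\qquad \phi_t=1-u^t\ \ (t\text{ odd}),\qquad \phi_t=(1-u^{t/2})^2\ \ (t\text{ even}).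
\]
In $\phi_t^{a_t}=\sum_r\binom{a_t}r(\phi_t-1)^r$ the $r$-th term has weight $tr$ and is divisible by $u^{\lceil t/2\rceil r}$, so the coefficient of $u^s$ in $\Delta$ has weight at most $2s$. As $N+2s\le n$, Lemma~\ref{lem:poisson} lets us replace $a_t$ by $A_t$.

For a Poisson variable $A$ of mean $\mu$ and complex $\phi$ one has $\mathbb E[\phi^A]=e^{\mu(\phi-1)}$ and $\mathbb E[A\phi^A]=\mu\phi\,e^{\mu(\phi-1)}$. These are identities of power series in $\phi-1$, so they hold coefficientwise when $\phi$ is a power series in $u$ with constant term $1$. Thus $\mathbb E\bigl[\prod_t\phi_t^{A_t}\bigr]=\exp\sum_t(\phi_t-1)/t$, and the exponent is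
\[
-\sum_{t\text{ odd}}\frac{u^t}t+\sum_{i\ge1}\frac{-2u^i+u^{2i}}{2i}=-2\sum_{i\ge1}\frac{u^i}i+\sum_{i\ge1}\frac{u^{2i}}i=2\log(1-u)-\log(1-u^2).
\]
So $\mathbb E[\Delta]=\frac1{1-u}\cdot\frac{1-u}{1+u}=\frac1{1+u}$; this says $\mathbb E[\theta_s(\eta^2)]=1$, in agreement with $\iota(\theta_s)=1$. The second identity gives $\mathbb E[tA_t\Delta]=\phi_t\,\mathbb E[\Delta]$. Every divisor $t$ of $N$ is odd, so $\phi_t=1-u^t$ and
\[
\mathbb E\Bigl[\Bigl(\sum_{t\mid N}tA_t-1\Bigr)\Delta\Bigr]=\frac{\tau(N)-1-\sum_{t\mid N}u^t}{1+u}.
\]
The coefficient of $u^s$ is $(-1)^s(\tau(N)-1)-\sum_{t\mid N,\,t\le s}(-1)^{s-t}$, and $-(-1)^{s-t}=(-1)^s$ for odd $t$.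
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
In \eqref{eq:Tk} take $N=2r+3$ and $s=k-1-r$. Then $N+2s=2k+1\le n$, which is where the hypothesis on $n$ is used. Lemma~\ref{lem:claim} gives
\[
k\,\mathbb E[T_k]=\sum_{r=0}^{k-1}(-1)^r\bigl(\tau(2r+3)-1\bigr)+\sum_{(r,t)}(-1)^r,
\]
where the second sum runs over the pairs with $r\ge0$, $t\ge1$, $t\mid2r+3$ and $r+t\le k-1$. Put $l=r+t$. Since $2l+3=(2r+3)+2t$, the map $(r,t)\mapsto(l,t)$ is a bijection onto the pairs with $1\le t\le l\le k-1$ and $t\mid2l+3$. As $t$ is odd, $(-1)^r=-(-1)^l$. With $\rho_l=\#\{t\mid2l+3:\ t\le l\}$ we obtain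
\[
k\,\mathbb E[T_k]=\sum_{l=0}^{k-1}(-1)^l\bigl(\tau(2l+3)-1-\rho_l\bigr).
\]
The bracket counts the proper divisors of $2l+3$ that exceed $l$. A proper divisor of the odd number $2l+3$ is at most $(2l+3)/3$, which is at most $l$ for $l\ge3$. For $l=1,2$ the numbers $5$ and $7$ have only the proper divisor $1\le l$. For $l=0$ the proper divisor $1$ of $3$ exceeds $0$. So only $l=0$ contributes, and $k\,\mathbb E[T_k]=1$.
\end{proof}

\section{A bound for all coefficients}\label{sec:bound}

For $\lambda$ of level at least $2$, the trace $\chi_\lambda(\alpha)$ involves higher tensor powers of $Z$, in which Lemma~\ref{lem:tensor} no longer gives multiplicity one. We need only an upper bound, and we obtain it combinatorially. The character $\chi_\lambda$ is a polynomial in fixed-point counts of powers of $\alpha$, and these count closed paths in a random graph.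

\subsection{Folded quotients}\label{sub:graphs}

A \emph{labeled graph} is a finite directed multigraph whose edges are labeled by the letters of a free basis $X$; morphisms preserve directions and labels. It is \emph{folded} if each vertex has at most one incoming and at most one outgoing edge of each label. Permutations $h=(h_x)_{x\in X}$ in $S_n$ define the folded \emph{Schreier graph} $\Sigma(h)$ on $[n]$, with an $x$-edge $b\to h_x(b)$ for each $b$ and $x$. For a cyclically reduced word $u=u_1\cdots u_L\ne1$ let $\Gamma(u)$ be the cycle with vertices $b_0,\dots,b_{L-1},b_L=b_0$ that spells $u$ from right to left, the order in which the permutations act: if $u_{L+1-i}=x$ there is an $x$-edge $b_{i-1}\to b_i$, and if $u_{L+1-i}=x^{-1}$ there is an $x$-edge $b_i\to b_{i-1}$. A morphism $\Gamma(u)\to\Sigma(h)$ is determined by the image of $b_0$, and the possible images are the fixed points of $u(h)$.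

A \emph{quotient} of a labeled graph $\Gamma$ is given by a partition of its vertices: identify the vertices of each block, and then identify edges with the same label, tail and head. For a labeled graph $Q$ let $|Q|$ be the number of vertices, $E_x$ the number of $x$-edges, $\operatorname{ex}(Q)=\sum_xE_x-|Q|$ the negative of the Euler characteristic, and $\operatorname{emb}_Q(h)$ the number of morphisms $Q\to\Sigma(h)$ that are injective on vertices. Degrees count loops twice, so
\begin{equation}\label{eq:ex}
\operatorname{ex}(Q)=\sum_{b}\bigl(\tfrac12\deg b-1\bigr).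
\end{equation}

\begin{lemma}\label{lem:graphs}
Let $u\ne1$ be cyclically reduced, let $t_1,\dots,t_l\ge1$, and let $\Gamma$ be the disjoint union of the cycles $\Gamma(u^{t_i})$. Then $\prod_i\mathrm{fix}(u(h)^{t_i})=\sum_Q\operatorname{emb}_Q(h)$, where $Q$ runs over the finitely many folded quotients of $\Gamma$. Every vertex of such a $Q$ has degree at least $2$. For independent uniform $h_x$ and $n\ge|Q|$,
\[
\mathbb E[\operatorname{emb}_Q]=\frac{(n)_{|Q|}}{\prod_x(n)_{E_x}}=O\bigl(n^{-\operatorname{ex}(Q)}\bigr).
\]
\end{lemma}

\begin{proof}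
The product counts morphisms $\Gamma\to\Sigma(h)$. Each of them factors uniquely as the quotient by the partition into its fibers followed by a vertex-injective morphism, and this quotient is folded because it embeds in $\Sigma(h)$. At a vertex of $\Gamma$ the two edge ends differ in label or in direction, since $u^{t_i}$ is cyclically reduced; so their images in $Q$ are different edge ends, and the degree is at least $2$. Finally, fix one of the $(n)_{|Q|}$ injections of the vertices of $Q$ into $[n]$. Since $Q$ is folded, its $x$-edges define a bijection between two subsets of $[n]$ of size $E_x$, and $h_x$ extends it with probability $1/(n)_{E_x}$, independently for different $x$.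
\end{proof}

\subsection{Exterior powers given a partial permutation}

In $c_{j,\lambda}$ each embedding of $Q$ is weighted by $\theta_j(\zeta)$, and the embedding prescribes finitely many values of $\zeta$. So we need the conditional expectation of $\theta_j(\zeta)$ given such values. It has a closed form.

\begin{lemma}\label{lem:cond}
Let $\varphi\colon D\to R$ be a bijection between subsets of $[n]$ of size $N<n$, and let $\zeta$ be uniform among the permutations extending $\varphi$. The directed graph on $[n]$ with edges $b\to\varphi(b)$ is a disjoint union of cycles $O$ and of $n-N$ maximal paths $p$, one-vertex paths included; let $\ell(p)$ be the number of vertices of $p$. Then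
\[
\mathbb E\Bigl[\sum_j(-u)^j\theta_j(\zeta)\Bigr]=\prod_O\bigl(1-u^{|O|}\bigr)\cdot\Bigl(1+\frac1{n-N}\sum_{p:\,\ell(p)\ge2}\bigl(u+u^2+\dots+u^{\ell(p)-1}\bigr)\Bigr).
\]
\end{lemma}

\begin{proof}
The last vertices of the paths are the points outside $D$, so there are $n-N$ paths; their first vertices are the points outside $R$. Expanding into principal minors, $\det_V(1-u\zeta)=\sum_{J}(-u)^{|J|}\operatorname{sgn}(\zeta|_J)$, where $J$ runs over the subsets of $[n]$ with $\zeta(J)=J$. A cycle of length $t$ in $\zeta|_J$ contributes the factor $(-u)^t(-1)^{t-1}=-u^t$. We compute the expected contribution of each $J\subseteq[n]$ according to the size of $J\setminus D$.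

Suppose that $J\setminus D$ contains two points $b\ne b'$. The map $\zeta\mapsto\zeta\circ(b\,b')$ permutes the extensions of $\varphi$, preserves the event $\zeta(J)=J$, and reverses $\operatorname{sgn}(\zeta|_J)$. The expected contribution is $0$.

Suppose that $J\subseteq D$. Then $\zeta(J)=J$ holds exactly when $J$ is a union of cycles of $\varphi$, and these sets contribute $\prod_O(1-u^{|O|})$ in total.

Suppose that $J\setminus D=\{b\}$, let $p$ be the path ending at $b$, and let $\zeta(J)=J$. Then $\varphi(J\cap D)\subseteq J$, so a path that meets $J$ has its last vertex in $J\setminus D$ and equals $p$. Hence $J$ is a union of cycles and of a final segment of $p$, from some vertex $b'$ to $b$. The only point of $J$ outside $\varphi(J\cap D)$ is $b'$, so $\zeta(b)=b'$. Since $\zeta(D)=R$ and $b\notin D$, this forces $b'\notin R$, and the segment is all of $p$. Conversely, if $J$ is the union of $p$ and of some cycles, then $\zeta(J)=J$ holds exactly when $\zeta(b)$ is the first vertex of $p$, an event of probability $1/(n-N)$. These sets contribute $-\frac{u^{\ell(p)}}{n-N}\prod_O(1-u^{|O|})$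 for each $p$.

Adding up, and using that there are $n-N$ paths,
\[
\mathbb E\bigl[\det\nolimits_V(1-u\zeta)\bigr]=\prod_O\bigl(1-u^{|O|}\bigr)\cdot\frac1{n-N}\sum_p\bigl(1-u^{\ell(p)}\bigr).
\]
Divide by $1-u$ and use \eqref{eq:gen}.
\end{proof}

The right side is a polynomial in $u$, of large degree only if $\varphi$ has many cycle vertices or a long path. So $\theta_j$ sees an embedded graph $Q$ only if about $j$ of its $\zeta$-edges are chained head to tail. For the word $\alpha$, each link in such a chain costs a factor $1/n$.

\subsection{The bound}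

\begin{proposition}\label{prop:bound}
Let $j,k\ge1$, let $\Phi$ be a fixed polynomial in the cycle counts, and let $\alpha=\eta(\eta^2\zeta)^k$. Then $\mathbb E[\theta_j(\zeta)\Phi(\alpha)]=O(n^{-j})$. In particular $c_{j,\lambda}=O(n^{-j})$ for $\lambda=(n-|\nu|,\nu)$ with $\nu$ fixed.
\end{proposition}

\begin{proof}
The last statement follows by taking for $\Phi$ the character polynomial. M\"obius inversion of $\mathrm{fix}(\sigma^t)=\sum_{d\mid t}d\,a_d(\sigma)$ writes each $a_t$ as a linear combination of the functions $\mathrm{fix}(\sigma^d)$, so we may take $\Phi(\alpha)=\prod_{i=1}^l\mathrm{fix}(\alpha^{t_i})$. For $l=0$ the expectation is $0$. For $l\ge1$ apply Lemma~\ref{lem:graphs} to $u=y(y^2z)^k$ with $h_y=\eta$, $h_z=\zeta$. It suffices to bound $\mathbb E[\theta_j(\zeta)\operatorname{emb}_Q]$ for each folded quotient $Q$. Fix an injection of the vertices of $Q$ into $[n]$, let $\varphi$ be the partial bijection given by the $z$-edges, and let $\kappa_Q$ be the conditional expectation of $\theta_j(\zeta)$ given that $\zeta$ extends $\varphi$. It does not depend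 on the injection, because $\theta_j$ is a class function. As $\eta$ is independent of $\zeta$,
\[
\mathbb E[\theta_j(\zeta)\operatorname{emb}_Q]=\frac{(n)_{|Q|}}{(n)_{E_y}(n)_{E_z}}\,\kappa_Q=O\bigl(n^{-\operatorname{ex}(Q)}\bigr)\,\kappa_Q .
\]

Call a vertex of $Q$ a \emph{link} if it is both the head and the tail of $z$-edges, and let $g$ be the number of links. The word $u$ has no inverse letters, and cyclically each $z$ has a $y$ on both sides. So in $\Gamma$, and hence in $Q$, a $y$-edge enters the tail of each $z$-edge and a $y$-edge leaves its head. A link therefore has an incoming and an outgoing edge of both labels, and its degree is $4$. All degrees are at least $2$, so \eqref{eq:ex} gives $\operatorname{ex}(Q)\ge g$.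

By Lemma~\ref{lem:cond} with $N=E_z$, the number $(-1)^j\kappa_Q$ is the coefficient of $u^j$ in $\Pi(u)\bigl(1+\frac1{n-N}W(u)\bigr)$, where $\Pi=\prod_O(1-u^{|O|})$ and $W=\sum_{\ell(p)\ge2}(u+\dots+u^{\ell(p)-1})$ depend only on $Q$. The vertices of the cycles of $\varphi$ and the $\ell(p)-2$ interior vertices of a path with $\ell(p)\ge2$ are distinct links. So $\deg\Pi\le g$ and $\deg(\Pi W)\le g+1$. There are three cases.
\begin{itemize}
\item If $g\ge j$, then $\kappa_Q=O(1)$ and $n^{-\operatorname{ex}(Q)}\le n^{-j}$.
\item If $g=j-1$, then $\deg\Pi<j$, so $\kappa_Q=O(1/n)$, and $n^{-\operatorname{ex}(Q)}\le n^{-(j-1)}$.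
\item If $g\le j-2$, then both $\Pi$ and $\Pi W$ have degree less than $j$, so $\kappa_Q=0$.
\end{itemize}
In each case the term is $O(n^{-j})$.
\end{proof}

The letters $y$ around each $z$ are essential: for the word $z$ in place of $u$, the loop labeled $z$ has $g=1$ and $\operatorname{ex}=0$, and indeed $\mathbb E[\theta_1(\zeta)\,\mathrm{fix}(\zeta)]=1$ for $n\ge2$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node[circle,fill,inner sep=1.8pt] (p) at (0,0) {};
\node[circle,fill,inner sep=1.8pt] (q) at (2,0) {};
\node[circle,draw,inner sep=1.5pt] (r) at (4,0) {};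
\node[circle,draw,inner sep=1.5pt] (s) at (-1.5,0.8) {};
\node[circle,draw,inner sep=1.5pt] (t) at (-1.5,-0.8) {};
\draw[->,thick] (p) to[bend left] node[above] {$z$} (q);
\draw[->,thick] (q) to[bend left] node[below] {$z$} (p);
\draw[->,dashed] (q) to[bend left] node[above] {$y$} (r);
\draw[->,dashed] (r) to[bend left] node[below] {$y$} (q);
\draw[->,dashed] (p) -- node[above] {$y$} (s);
\draw[->,dashed] (s) -- node[left] {$y$} (t);
\draw[->,dashed] (t) -- node[below] {$y$} (p);
\end{tikzpicture}
\caption{A folded quotient of the $7$-cycle whose edges are labeled, in order, $z,y,y,z,y,y,y$. The two $z$-edges (solid) form a $2$-cycle. Its two vertices (filled) are both heads and tails of $z$-edges and have degree $4$. The graph has $5$ vertices and $7$ edges.}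
\label{fig:Q}
\end{figure}

\begin{example}
Let $j=k=2$ and $\Phi=\mathrm{fix}$. The quotient $Q$ of $\Gamma(y(y^2z)^2)$ in Figure~\ref{fig:Q} has $g=\operatorname{ex}(Q)=2$, $\Pi=1-u^2$ and $W=0$, so $\kappa_Q=-1$ and its term is $-(n)_5/\bigl((n)_5(n)_2\bigr)=-1/(n(n-1))$. Since $\mathbb E[\theta_2(\zeta)\,\mathrm{fix}(\alpha)]=c_{2,(n-1,1)}$, comparison with \eqref{eq:k2} shows that this single graph gives the leading term, and that all other quotients together contribute $O(n^{-3})$.
\end{example}

\section{Proofs of the theorems}\label{sec:proofs}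

\begin{proof}[Proof of Theorem~\ref{thm:A}]
(2) Apply Lemma~\ref{lem:reduction} with $j=k$. The term of level $1$ is given by Proposition~\ref{prop:main}. There are boundedly many other $\lambda$, of levels between $2$ and $2k$. They have $c_{k,\lambda}=O(n^{-k})$ by Proposition~\ref{prop:bound} and $d_\lambda^{1-m}=O(n^{-2(m-1)})$ by \eqref{eq:dim}. Hence
\[
\mathbb E_w[\theta_k]=\frac{(-1)^{k-1}}{k\binom{n-1}k}\,(n-1)^{1-m}+O\bigl(n^{-k-2(m-1)}\bigr).
\]
The first term is $(-1)^{k-1}(k-1)!\,n^{-(m+k-1)}(1+O(1/n))$, and the error is smaller by the factor $n^{-(m-1)}=O(1/n)$. This is where $m\ge2$ is used; for $m=1$ all weights $d_\lambda^{1-m}$ equal $1$, and the bound does not single out level $1$.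

(1) By (2), $\mathbb E_w[\theta_k]\ne0$ for large $n$, so the $w$-measure on $S_n$ is not uniform, $w$ is not primitive in $F_{m+1}$, and $\pi(w)\le m+1$. For the lower bound, Lemma~\ref{lem:reduction} and Proposition~\ref{prop:bound} with $j=1$, together with \eqref{eq:dim}, give
\[
\mathbb E_w[\mathrm{fix}]-1=\mathbb E_w[\theta_1]=\sum_{1\le n-\lambda_1\le2}O(n^{-1})\,d_\lambda^{1-m}=O(n^{-m}).
\]
Since $w\ne1$ and $\pi(w)<\infty$, Theorem~\ref{thm:PP} says that the left side has exact order $n^{1-\pi(w)}$. Hence $\pi(w)-1\ge m$.
\end{proof}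

\begin{proof}[Proof of Corollary~\ref{cor:main}]
The map $\mathrm{pr}$ is a surjective homomorphism. It takes uniform elements to uniform elements, and so it carries the $w$-measure to the $w$-measure. Thus $\chi_n=\theta_k\circ\mathrm{pr}$ is irreducible for $n>k$, of dimension $\binom{n-1}k\sim n^k/k!$, and $\mathbb E_w[\chi_n]=\mathbb E_w[\theta_k]$. By \eqref{eq:gen} and $a_t\circ\mathrm{pr}=\sum_ca_{t,c}$, the sequence $(\chi_n)$ comes from an element of $\mathcal A(G)$. Now apply Theorem~\ref{thm:A}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]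
(1) Let $m=P-1\ge2$, $w=w_{k,m}$ and $\chi=\theta_k\circ\mathrm{pr}$; the proof of Corollary~\ref{cor:main} applies to every $k\ge1$. Then $\pi(w)=P$ for every $k$, and $\dim(\chi)\asymp n^k$ gives
\[
|\mathbb E_w[\chi]|\asymp n^{-(m+k-1)}\asymp\dim(\chi)^{-\left(1+\frac{m-1}k\right)}.
\]
Choose $k$ with $\frac{m-1}k<\varepsilon$. As $\dim(\chi)\to\infty$, the strict inequality absorbs the constant, and the first claim follows. Given $P\ge3$ and $\delta>1$, use it with $\varepsilon<\delta-1$. Given $\delta>0$, choose $k$ with $1/k<\delta$ and then $m\ge2$ so large that $1+\frac{m-1}k<\delta m=\delta(\pi(w_{k,m})-1)$.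

(2) If $\pi(w)=0$, then $w=1$ and $\mathbb E_w[\chi]=\dim(\chi)$. If $\pi(w)=1$, we need $\mathbb E_w[\chi]=O(1)$, and we show this for every $w\ne1$. The character $\chi$ is a polynomial in the $a_{t,c}$, and $0\le a_{t,c}(v,\sigma)\le a_t(\sigma)\le\mathrm{fix}(\sigma^t)$. So $|\chi|$ is at most a fixed linear combination of products $\prod_i\mathrm{fix}(\sigma^{t_i})$, and it suffices to bound their expectations under the $w$-measure on $S_n$. Conjugating $w$ does not change these, so we may assume that $w$ is cyclically reduced. By Lemma~\ref{lem:graphs} each expectation is a finite sum of terms $O(n^{-\operatorname{ex}(Q)})$, where all degrees in $Q$ are at least $2$. Then $\operatorname{ex}(Q)\ge0$ by \eqref{eq:ex}.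
\end{proof}

\begin{remark}
The following is an explanation of the exponent $m+k-1$ and is not used above. The change of variables in Lemma~\ref{lem:reduction} takes place in the free group: with $y=qx^k$ we have $w=xy^2$ and $q=y(y^2w^{-1})^k$. Moving all factors $w^{-1}$ to the right gives
\[
w^k=q^{-1}\,y^3\prod_{i=1}^{k-1}\bigl(w^{-i}yw^i\bigr)^2 .
\]
So $w^k$ lies in the subgroup generated by the $m+k$ elements $x_1,\dots,x_m$ and $w^{-i}yw^i$ $(0\le i<k)$, as a product of proper powers of these generators. By \eqref{eq:gen} the polynomial $\theta_k$ contains the term $(-1)^{k-1}a_k$, and the points on $k$-cycles of $w$ are fixed points of $w^k$. In Theorem~\ref{thm:PP} a subgroup of rank $\varrho$ accounts for a term of order $n^{1-\varrho}$, and $\varrho=m+k$ matches the order $n^{-(m+k-1)}$ in Theorem~\ref{thm:A}.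
\end{remark}

\begin{thebibliography}{9}

\bibitem{Macdonald}
Macdonald, \emph{Symmetric Functions and Hall Polynomials}.

\bibitem{PP}
Puder and Parzanchevski, \emph{Measure preserving words are primitive}, J. Amer. Math. Soc. \textbf{28} (2015).

\bibitem{Shomroni}
Yotam Shomroni, \emph{Word Measures on Wreath Products II}, arXiv:2311.11316 (2023).

\end{thebibliography}
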